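# Invertible shifts and spherical complexes: the paracyclic case of the categorified Dwyer–Kan correspondence

## 1. Periodic monotone maps of the integers

**Definition 1.1.** The paracyclic category $\Lambda_\infty$ has objects $\langle n\rangle$, $n\ge 0$. A morphism $\langle k\rangle\to\langle n\rangle$ is a monotone map $f:\mathbb Z\to\mathbb Z$ with $f(i+k+1)=f(i)+n+1$ for all $i$. The shift in degree $n$ is the automorphism $\tau_n:\langle n\rangle\to\langle n\rangle$, $i\mapsto i+1$. The simplex category $\Delta$ embeds in $\Lambda_\infty$: extend an order-preserving map $[k]\to[n]$ periodically. The duplex category $\Xi$ is the subcategory generated by $\Delta$ and the shifts $\tau_n$; inverting these shifts gives back $\Lambda_\infty$. So $\Delta\subset\Xi\subset\Lambda_\infty$.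

**Example 1.2.** An endomorphism of $\langle 0\rangle$ satisfies $f(i+1)=f(i)+1$, so it is a translation $i\mapsto i+m$. In $\Lambda_\infty$ every $m\in\mathbb Z$ occurs. In $\Xi$ only $m\ge0$ occurs: the generators of $\Xi$ send nonnegative integers to nonnegative integers, hence so does every morphism of $\Xi$; and $m\ge 0$ is $\tau_0^m$. In $\Delta$ only $m=0$ occurs.

We fix names for the generators. For $n\ge1$ and $0\le i\le n$, let $\partial^i:\langle n-1\rangle\to\langle n\rangle$ be the periodic extension of the injection $[n-1]\to[n]$ omitting $i$. Let $\sigma^i:\langle n\rangle\to\langle n-1\rangle$ be the periodic extension of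
$$\sigma^i(j)=j\ \ (0\le j\le i),\qquad \sigma^i(j)=j-1\ \ (i<j\le n).$$
For $i<n$ these are the usual codegeneracies. For $i=n$ we get an extra one, with $\sigma^n(j)=j$ on $\{0,\dots,n\}$. It lies in $\Xi$ because $\sigma^n=\sigma^0\tau_n$: for $0\le j\le n-1$ we have $\sigma^0(j+1)=j$, and $\sigma^0(n+1)=\sigma^0(0)+n=n$.

**Definition 1.3.** Order the maps $\langle k\rangle\to\langle n\rangle$ pointwise: $f\le g$ if $f(i)\le g(i)$ for all $i$. Each hom-set is then a poset, and we get $2$-categories $\mathbb\Delta\subset\mathbb\Xi\subset\mathbb\Lambda_\infty$ with one $2$-cell $f\Rightarrow g$ whenever $f\le g$. Write $\mathbb\Delta^{(\mathrm{op},-)}$, etc., for the $2$-category with $1$-morphisms reversed and $2$-morphisms kept.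

**Example 1.4.** The maps $\partial^1,\partial^0:\langle0\rangle\to\langle1\rangle$ are $i\mapsto 2i$ and $i\mapsto 2i+1$, so $\partial^1\le\partial^0$. The maps $\sigma^0,\sigma^1:\langle1\rangle\to\langle0\rangle$ take $(0,1)$ to $(0,0)$ and $(0,1)$, so $\sigma^0\le\sigma^1$. On $\langle 0\rangle$ we have $\mathrm{id}\le\tau_0\le\tau_0^2\le\cdots$.

## 2. Stable $\infty$-categories indexed by these $2$-categories

We write $\Sigma$ and $\Omega$ for suspension and its inverse, and $\mathrm{fib}$, $\mathrm{cof}$ for fibers and cofibers. $\mathrm{Map}$ and $\mathrm{Nat}$ denote mapping spectra between objects and between exact functors. All subcategories are full and closed under equivalence. We use these standard facts.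

* (F1) A map in a stable $\infty$-category is an equivalence iff its fiber (equivalently its cofiber) is $0$. Exact functors preserve fiber sequences and commute with $\Sigma,\Omega$. Exact functors between two stable $\infty$-categories form a stable $\infty$-category, with fibers computed objectwise. Arrows that agree in its homotopy category, or that differ by composition with an equivalence, have equivalent (co)fibers.
* (F2) If $L\dashv R$ has unit $\eta$ and counit $\varepsilon$, then $\mathrm{Map}(LX,Y)\simeq\mathrm{Map}(X,RY)$, and likewise $\mathrm{Nat}(LF,G)\simeq\mathrm{Nat}(F,RG)$ for exact functors $F,G$ into the two categories. So an argument about objects that uses only adjunctions and fiber sequences also works for functors in place of objects. This is what "naturally" means below.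
* (F3) $R$ is fully faithful iff $\varepsilon$ is invertible. In that case the triangle identities show that $L\eta$ and $\eta R$ are invertible. $L$ is fully faithful iff $\eta$ is invertible, and then $R\varepsilon$ and $\varepsilon L$ are invertible.
* (F4) Adjoints are unique, they compose, and the right adjoint of a zero functor is zero. Adjoints of exact functors are exact.

**Definition 2.1.** Let $\mathrm{St}$ be the $(\infty,2)$-category of stable $\infty$-categories, exact functors and natural transformations. A $2$-simplicial (resp. $2$-duplicial, resp. paracyclic) stable $\infty$-category is a functor of $\infty$-bicategories to $\mathrm{St}$ from $\mathrm N^{\mathrm{sc}}(\mathbb\Delta^{(\mathrm{op},-)})$ (resp. $\mathrm N^{\mathrm{sc}}(\mathbb\Xi^{(\mathrm{op},-)})$, resp. $\mathrm N^{\mathrm{sc}}(\mathbb\Lambda_\infty^{(\mathrm{op},-)})$). Concretely, $\langle n\rangle$ goes to a stable $\infty$-category $\mathcal A_n$, a morphism $f$ goes contravariantly to an exact functor $f^*$, so $(fg)^*\simeq g^*f^*$, and a $2$-cell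 $f\le g$ goes coherently to a transformation $f^*\to g^*$. Morphisms are natural transformations of such functors. $\mathbf{St}_{\mathbb\Delta}$ and $\mathbf{St}_{\mathbb\Xi}$ are the resulting categories, and $\mathrm{loc}\,\mathbf{St}_{\mathbb\Delta}$, $\mathrm{loc}\,\mathbf{St}_{\mathbb\Xi}$ are their localizations at levelwise equivalences. The $\infty$-category of paracyclic objects is formed in the same way; equivalently, it is the full subcategory of $\mathrm{loc}\,\mathbf{St}_{\mathbb\Xi}$ on the $2$-duplicial objects whose shift functors are all equivalences.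

For a $2$-duplicial $\mathcal A_\bullet$ we write
$$d_i=(\partial^i)^*:\mathcal A_n\to\mathcal A_{n-1},\qquad s_i=(\sigma^i)^*:\mathcal A_{n-1}\to\mathcal A_n\ (0\le i\le n),\qquad t=t_n=\tau_n^*:\mathcal A_n\to\mathcal A_n .$$

**Example 2.2 (cyclic quivers).** Let $\mathcal D$ be stable. Let $Q_n$ be the quotient of the poset $\mathbb Z$ by translation by $n+1$: its objects are residues modulo $n+1$, its morphisms are pairs $i\le j$ modulo simultaneous translation. This is the free category on the cyclic quiver with $n+1$ vertices. A morphism $f:\langle k\rangle\to\langle n\rangle$ induces a functor $Q_k\to Q_n$, $(i\le j)\mapsto(f(i)\le f(j))$. If $f\le g$, the arrows $f(i)\le g(i)$ form a natural transformation. All compatibilities hold because $\mathbb Z$ is a poset. So $\mathcal A_n=\mathrm{Fun}(Q_n,\mathcal D)$, with $f^*$ given by precomposition, is a paracyclic stable $\infty$-category. Here $\mathcal A_0$ consists of objects $Z$ with an endomorphism $\varphi$. The functor $t_0$ is the identity, and the transformation $\mathrm{id}\to t_0$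 coming from $\mathrm{id}\le\tau_0$ is $\varphi:(Z,\varphi)\to(Z,\varphi)$. An object of $\mathcal A_1$ is a pair $X_0,X_1$ with maps $X_0\to X_1\to X_0$, and $t_1$ exchanges the two vertices.

**Convention 2.3.** A $2$-duplicial object induces a pseudofunctor from $\mathbb\Xi^{(\mathrm{op},-)}$ to the homotopy $2$-category of $\mathrm{St}$, and we use only this pseudofunctor. This is enough, since we assert only that certain functors are equivalent, that certain arrows in homotopy categories of functors agree, or that certain maps of spectra are equivalences, which can be tested on homotopy groups. An adjunction in the homotopy $2$-category is an adjunction of $\infty$-categories. We write $=$ for equivalences that come from equalities of $1$-morphisms in $\Xi$. Since the hom-categories of $\mathbb\Xi$ are posets, we have the principle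

* (P) any two pastings of $2$-cells of $\mathbb\Xi$ with the same source and target give the same transformation, after the coherence isomorphisms of the pseudofunctor.

## 3. Complexes with right adjoints, twists and cotwists, normalized chains

The classical statement behind the topic is due to Dwyer and Kan: normalized duchains give an equivalence between duplicial abelian groups and duchain complexes. A duchain complex is a connective chain complex $(B_\bullet,d)$ with an additional differential $\delta:B_\bullet\to B_{\bullet+1}$. The equivalence restricts to one between paracyclic abelian groups and those duchain complexes for which $\mathrm{id}-d\delta$ and $\mathrm{id}-\delta d$ are invertible in each degree. For example, $B_1=B_0=\mathbb Z$ with $d=1$ and $\delta=2$ satisfies the condition (both operators are $-1$ where $d,\delta$ act), while $d=\delta=1$ does not.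

**Definition 3.1.** $\mathbf{Ch}_{\ge0}(\mathbf{St})$ is Dyckerhoff's $\infty$-category of connective chain complexes of stable $\infty$-categories. An object consists of stable $\infty$-categories $\mathcal C_n$ ($n\ge0$) and exact differentials $d:\mathcal C_n\to\mathcal C_{n-1}$ with coherent null-homotopies of consecutive composites. It is a complex with right adjoints if every $d:\mathcal C_n\to\mathcal C_{n-1}$ has a right adjoint $\delta$. In the $\infty$-category of complexes with right adjoints, a morphism is a chain map $f$ whose mates $f_n\delta\to\delta f_{n-1}$ are all equivalences.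

**Definition 3.2.** For $d:\mathcal C_n\rightleftarrows\mathcal C_{n-1}:\delta$, the twist is the cofiber of the counit $d\delta\to\mathrm{id}_{\mathcal C_{n-1}}$ and the cotwist is the fiber of the unit $\mathrm{id}_{\mathcal C_n}\to\delta d$. We index them by the category on which they act:
$$T_n=\mathrm{cof}(d\delta\to\mathrm{id}_{\mathcal C_n})\ \text{ for } d:\mathcal C_{n+1}\to\mathcal C_n\ (n\ge0),\qquad S_n=\mathrm{fib}(\mathrm{id}_{\mathcal C_n}\to\delta d)\ \text{ for } d:\mathcal C_n\to\mathcal C_{n-1}\ (n\ge1).$$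
A connective spherical complex is a complex with right adjoints in which all adjunctions $d\dashv\delta$ are spherical: all $T_n$ ($n\ge0$) and all $S_n$ ($n\ge1$) are equivalences. These form a full subcategory of the $\infty$-category of complexes with right adjoints.

**Example 3.3.** If $d=0$, then $\delta=0$ and $T=\mathrm{id}$, $S=\mathrm{id}$: spherical. If $d=\mathrm{id}:\mathcal D\to\mathcal D$ with $\mathcal D\ne0$, then $T=0$ and $S=0$: not spherical. A less degenerate spherical case is $\mathcal C_1=\mathcal D$, $\mathcal C_0=\mathcal D^2$, $d(X)=(X,X)$. Here $\delta(Z,W)=Z\oplus W$, the counit consists of the two projections, so $T_0(Z,W)=(\Sigma W,\Sigma Z)$. The unit is the diagonal $X\to X\oplus X$, so $S_1\simeq\Omega$.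

**Definition 3.4.** The normalized chains of $\mathcal A_\bullet$ are
$$\mathcal C_n=\bigcap_{i=1}^n\ker d_i\subset\mathcal A_n,\qquad d:=d_0|_{\mathcal C_n}:\mathcal C_n\to\mathcal C_{n-1}.$$
For $X\in\mathcal C_n$ and $0\le i\le n-1$ we have $d_id_0X\simeq d_0d_{i+1}X=0$. So $d_0X$ is killed by all faces; we use this fact many times. In particular $d$ is well defined and $dd=0$. (The other common convention is compared in Lemma 7.2.)

**Example 3.5.** In Example 2.2, $d_i$ restricts a representation to the vertices different from $i$. So $\mathcal C_0=\mathcal A_0$, and $\mathcal C_1=\ker d_1=\{X: X_0=0\}\simeq\mathcal D$. For $n\ge2$, vanishing away from vertex $1$ and away from vertex $2$ forces $X=0$, so $\mathcal C_n=0$. The differential $d:\mathcal C_1\to\mathcal C_0$ is $X_1\mapsto(X_1,0)$: the endomorphism factors through $X_0=0$.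

We use two known results as input.

1. (Categorified Dold–Kan, Dyckerhoff) The categorified normalized chains functor $\mathrm C$ and the categorified Dold–Kan nerve $\mathrm N$ give an equivalence $\mathrm{loc}\,\mathbf{St}_{\mathbb\Delta}\simeq\mathbf{Ch}_{\ge0}(\mathbf{St})$.
2. (Categorified Dwyer–Kan) $\mathrm C$ and a nerve $\mathrm N'$ give an equivalence between $\mathrm{loc}\,\mathbf{St}_{\mathbb\Xi}$ and the $\infty$-category of connective chain complexes of stable $\infty$-categories with right adjoints. The right adjoints of $\mathrm C(\mathcal A_\bullet)$ come from the duplicial structure.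

## 4. Are invertible shifts the same as sphericality?

Classically, a duplicial abelian group is paracyclic exactly when $\mathrm{id}-d\delta$ and $\mathrm{id}-\delta d$ are invertible. The twist and the cotwist play the roles of these two operators. So one asks: does the equivalence of Known result 2 match the $2$-duplicial objects with invertible shifts with the spherical complexes? This is posed as a conjecture by Till Heine, "A categorified Dwyer-Kan correspondence", arXiv:2303.03653 (2023). The answer is yes.

**Theorem A.** Let $\mathcal A_\bullet$ be $2$-duplicial and $N\ge0$. The following are equivalent: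

* (i) $t_N$ is an equivalence;
* (ii) $t_0,\dots,t_N$ are equivalences;
* (iii) $T_0,\dots,T_N$ and $S_1,\dots,S_N$ are equivalences.

Moreover $S_nT_n\simeq T_nS_n$ for $n\ge1$, and $t_n^{\,n+1}$ preserves $\mathcal C_n$ with
$$t_n^{\,n+1}|_{\mathcal C_n}\simeq\Sigma^{n(n+1)}S_n^{\,n}T_n^{\,n+1}\qquad(n\ge0).$$
(For $n=0$ the factor $S_0^{\,0}$ is read as $\mathrm{id}$.)

**Theorem B.** The equivalence $(\mathrm C,\mathrm N')$ restricts to an equivalence between the $\infty$-category of paracyclic stable $\infty$-categories and the $\infty$-category of connective spherical complexes of stable $\infty$-categories.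

**Theorem A implies Theorem B.** Apply Theorem A for all $N$: $\mathcal A_\bullet$ has invertible shifts iff $\mathrm C(\mathcal A_\bullet)$ is spherical. Sphericality is invariant under equivalence of complexes, since an equivalence conjugates twists and cotwists. Both sides of Theorem B are full subcategories, so $\mathrm C$ restricts to a fully faithful functor between them. If $\mathcal D_\bullet$ is spherical, then $\mathrm C(\mathrm N'\mathcal D_\bullet)\simeq\mathcal D_\bullet$ is spherical, so $\mathrm N'\mathcal D_\bullet$ has invertible shifts. Hence the restriction is essentially surjective, with inverse $\mathrm N'$. $\square$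

Everything from here on serves Theorem A.

## 5. Relations between faces, degeneracies and shifts

All relations are equalities or inequalities between explicit maps $\mathbb Z\to\mathbb Z$, checked on one period. Recall that $(fg)^*=g^*f^*$, so the order of composition flips.

**(R1)** $d_id_j=d_{j-1}d_i$ for $i<j$. This is a simplicial identity.

**(R2)** For $s_j:\mathcal A_n\to\mathcal A_{n+1}$, $0\le j\le n+1$:

* $d_is_j=s_{j-1}d_i$ if $i<j$ (with $i\ge1$ when $j=n+1$);
* $d_js_j=\mathrm{id}$, and $d_{j+1}s_j=\mathrm{id}$ if $j\le n$;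
* $d_is_j=s_jd_{i-1}$ if $i>j+1$;
* $d_0s_{n+1}=t_n$.

For $j\le n$ these are simplicial identities. Let $j=n+1$. Then $\sigma^{n+1}$ is the identity on $\{0,\dots,n+1\}$, and $\partial^i$ maps $\{0,\dots,n\}$ into this set, so $\sigma^{n+1}\partial^i(k)=\partial^i(k)$ for $0\le k\le n$. For $i=n+1$ this is $k$. For $i=0$ it is $k+1=\tau_n(k)$. For $1\le i\le n$ compare with $\partial^i\sigma^n(k)=\partial^i(k)$, where now $\partial^i:\langle n-1\rangle\to\langle n\rangle$. For $k\le n-1$ the two are given by the same formula. For $k=n$ the first is $n+1$ (as $n\ge i$), and the second is $\partial^i(0)+n+1=n+1$ (as $i\ge1$).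

**(R3)** For $n\ge1$: $d_it_n=t_{n-1}d_{i+1}$ for $0\le i<n$, and $d_nt_n=d_0$. For $0\le j\le n-1$, $\tau_n\partial^i(j)$ is $j+1$ if $j<i$ and $j+2$ if $j\ge i$. If $i<n$, then $\partial^{i+1}\tau_{n-1}(j)=\partial^{i+1}(j+1)$ has the same value: this is clear for $j\le n-2$, and for $j=n-1\ge i$ it is $\partial^{i+1}(0)+n+1=n+1$. Finally $\tau_n\partial^n(j)=j+1=\partial^0(j)$.

**(R4)** For $n\ge1$: $t_ns_i=s_{i-1}t_{n-1}$ for $1\le i\le n$, and $t_ns_0=s_n$. Both $\sigma^i\tau_n(j)$ and $\tau_{n-1}\sigma^{i-1}(j)$ equal $j+1$ for $0\le j\le i-1$ and $j$ for $i\le j\le n$; for $j=n$ these are $\sigma^i(n+1)=\sigma^i(0)+n=n$ and $\sigma^{i-1}(n)+1=n$. The second identity is $\sigma^n=\sigma^0\tau_n$.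

**(R5)** Consider $d_i:\mathcal A_n\to\mathcal A_{n-1}$, $s_i:\mathcal A_{n-1}\to\mathcal A_n$. For $0\le i\le n$, $d_i\dashv s_i$ with unit $\eta_i:\mathrm{id}\to s_id_i$ and invertible counit. For $0\le i<n$, $s_i\dashv d_{i+1}$ with invertible unit and counit $s_id_{i+1}\to\mathrm{id}$. Hence all $s_i$, $0\le i\le n$, are fully faithful.

To check this, suppose $\mathrm{id}\le gf$ and $fg\le\mathrm{id}$. Then $g^*\dashv f^*$, with unit $\mathrm{id}\to(gf)^*=f^*g^*$ and counit $g^*f^*=(fg)^*\to\mathrm{id}$; the triangle identities hold by (P). Take $g=\partial^i$, $f=\sigma^i$. Then $\sigma^i\partial^i=\mathrm{id}$ by (R2), and $e_i:=\partial^i\sigma^i$ is the map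
$$e_i(j)=j\ \text{ if } j\not\equiv i,\qquad e_i(j)=j+1\ \text{ if } j\equiv i\pmod{n+1};$$
for $i=n$ use $\partial^n(n)=\partial^n(0)+n+1=n+1$. So $\mathrm{id}\le e_i$. For the second adjunction take $g=\sigma^i$, $f=\partial^{i+1}$ with $i<n$: $\sigma^i\partial^{i+1}=\mathrm{id}$, and $\partial^{i+1}\sigma^i$ fixes $j\not\equiv i+1$ and sends $j\equiv i+1$ to $j-1$, so it is $\le\mathrm{id}$.

So on each level there is a long chain of adjunctions
$$d_0\dashv s_0\dashv d_1\dashv s_1\dashv\cdots\dashv d_n\dashv s_n ,$$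
where the last functor exists only because of the duplicial structure.

**(R6)** From the formula for $e_j$: $e_j\tau_n=\tau_ne_{j-1}$ for $1\le j\le n$, and $e_0\tau_n=\tau_ne_n$. Indeed $e_j\tau_n(i)$ is $i+2$ if $i+1\equiv j$ and $i+1$ otherwise, and $\tau_ne_{j-1}(i)$ is the same. The arrow $t\eta_j:t\to ts_jd_j=(e_j\tau_n)^*$ comes from $\tau_n\le e_j\tau_n$, and $\eta_{j-1}t:t\to s_{j-1}d_{j-1}t=(\tau_ne_{j-1})^*$ comes from $\tau_n\le\tau_ne_{j-1}$. By (P) these two arrows are identified for $1\le j\le n$. Likewise $t\eta_0$ and $\eta_nt$ are identified.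

## 6. Degree zero by hand, and the obstacle in degree one

In degree $0$ everything can be seen directly. We have $\mathcal C_0=\mathcal A_0$ and the chain $d_0\dashv s_0\dashv d_1\dashv s_1$ between $\mathcal A_1$ and $\mathcal A_0$, with $\mathcal C_1=\ker d_1$. Since $d_1s_0=\mathrm{id}$, the unit $\eta_1$ at $s_0$ is a map $s_0\to s_1d_1s_0=s_1$. Put $\delta=\mathrm{fib}(s_0\to s_1)$. By (F3), $d_1\eta_1$ is invertible, so $d_1\delta=0$ and $\delta$ takes values in $\mathcal C_1$. For $Y\in\mathcal C_1$ we have $\mathrm{Map}(Y,s_1Z)=\mathrm{Map}(d_1Y,Z)=0$, so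
$$\mathrm{Map}(Y,\delta Z)\simeq\mathrm{Map}(Y,s_0Z)\simeq\mathrm{Map}(d_0Y,Z)=\mathrm{Map}(dY,Z).$$
So $\delta$ is the right adjoint of $d$. Apply $d_0$ to $\delta\to s_0\to s_1$ and use $d_0s_0=\mathrm{id}$, $d_0s_1=t_0$. This gives the cofiber sequence
$$d\delta\to\mathrm{id}\to t_0$$
whose first map is the counit. Hence $T_0\simeq t_0$: the shift in degree $0$ is the cofiber of the counit, and Theorem A holds for $N=0$.

**Example 6.1.** In Example 2.2, $s_0(Z,\varphi)$ has $Z$ at both vertices with maps $\mathrm{id}:Z_0\to Z_1$ and $\varphi:Z_1\to Z_0$, while $s_1(Z,\varphi)$ has maps $\varphi:Z_0\to Z_1$ and $\mathrm{id}:Z_1\to Z_0$. The map $s_0\to s_1$ is $\mathrm{id}$ at vertex $0$ and $\varphi$ at vertex $1$. So $\delta(Z,\varphi)=\mathrm{fib}(\varphi)$, placed at vertex $1$. The counit is $(\mathrm{fib}\,\varphi,0)\to(Z,\varphi)$, with cofiber $(Z,\varphi)$, in agreement with $t_0=\mathrm{id}$. For the cotwist, $\delta dX=\mathrm{fib}(0:X_1\to X_1)$. The unit $X_1\to\delta dX$ followed by $\delta dX\to X_1$ is the identity,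 because the whole composite is $\eta_0$ at vertex $1$, and $d_0\eta_0$ is the identity. Since $\delta dX\to X_1$ has fiber $\Omega X_1$, the unit has cofiber $\Omega X_1$ and $S_1X=\Omega^2X$.

Now take $n=1$. The natural plan is to cut $\mathcal A_n$ into copies of the $\mathcal C_k$, $k\le n$, as in the Dold–Kan correspondence, and to show that $t_n$ is an equivalence on each piece when the complex is spherical. This fails at once, because $t_n$ does not preserve the pieces. By (R3), for $X\in\mathcal C_1=\ker d_1$ we get $d_0t_1X=t_0d_1X=0$, so $t_1$ sends $\ker d_1$ into $\ker d_0$. Suppose $d:\mathcal C_1\to\mathcal C_0$ is not zero and $t_0,t_1$ are equivalences. Then $t_1\mathcal C_1$ is all of $\ker d_0$: if $W\in\ker d_0$ and $W\simeq t_1X$, then $t_0d_1X=d_0W=0$, so $X\in\mathcal C_1$. But $\ker d_0\not\subset\ker d_1$: choose $X\in\mathcal C_1$ with $d_0X\ne0$; the fiber of $\eta_0:X\to s_0d_0X$ is killed by $d_0$, and $d_1$ sends it to $\mathrm{fib}(0\to d_0X)=\Omega d_0X\ne0$. So $t_1$ does not map $\mathcal C_1$ to itself.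 In Example 2.2, $t_1$ moves the representations supported at vertex $1$ to those supported at vertex $0$.

Two devices get past this point. The fiber of $\eta_0$ used a moment ago identifies $\ker d_1$ with $\ker d_0$; a chain of such identifications lets us return to $\mathcal C_n$ after each application of $t$, and the two invertible operators $T_n$ and $S_n$ appear as what is left over. And although $t_n$ moves the pieces of $\mathcal A_n$, the power $t_n^{\,n+1}$ is induced by translation by a full period. It commutes with all faces and degeneracies, so it preserves every piece.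

## 7. Mutations between the kernels $K^{(j)}$

For $0\le j\le n$ put $K^{(j)}=K^{(j)}(n)=\bigcap_{i\ne j}\ker d_i\subset\mathcal A_n$. So $K^{(0)}=\mathcal C_n$, and for $n=0$, $K^{(0)}=\mathcal A_0$. On $\mathcal A_n$, $n\ge1$, put
$$M_k=\mathrm{fib}(\eta_k:\mathrm{id}\to s_kd_k)\ (0\le k\le n),\qquad M'_k=\mathrm{cof}(s_kd_{k+1}\to\mathrm{id})\ (0\le k<n).$$
There are canonical maps $M_k\to\mathrm{id}$ and $\mathrm{id}\to M'_k$. The first is an equivalence at $X$ if $d_kX=0$, the second if $d_{k+1}X=0$. By (R5) and (F3),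
$$d_kM_k=0,\qquad M_ks_k=0,\qquad d_{k+1}M'_k=0,\qquad M'_ks_k=0 .$$

**Lemma 7.1.** For $0\le k<n$, $M_k$ and $M'_k$ restrict to mutually inverse equivalences $K^{(k)}\simeq K^{(k+1)}$, and $d_{k+1}M_kX\simeq\Omega d_kX$ naturally for $X\in K^{(k)}$.

**Step 1: $M_k$ maps $K^{(k)}$ to $K^{(k+1)}$.** Let $X\in K^{(k)}$. We have $d_kM_kX=0$. For $i<k$, $d_is_kd_kX=s_{k-1}d_id_kX=s_{k-1}d_{k-1}d_iX=0$. For $i>k+1$, $d_is_kd_kX=s_kd_{i-1}d_kX=s_kd_kd_iX=0$. In both cases $d_iX=0$ too, so $d_iM_kX=0$. Thus $M_kX\in K^{(k+1)}$. For the remaining face, $d_{k+1}s_k=\mathrm{id}$ and $d_{k+1}X=0$ give $d_{k+1}M_kX=\mathrm{fib}(0\to d_kX)=\Omega d_kX$.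

**Step 2: $M'_k$ maps $K^{(k+1)}$ to $K^{(k)}$.** Let $Y\in K^{(k+1)}$. We have $d_{k+1}M'_kY=0$. For $i<k$, $d_is_kd_{k+1}Y=s_{k-1}d_id_{k+1}Y=s_{k-1}d_kd_iY=0$. For $i>k+1$, $d_is_kd_{k+1}Y=s_kd_{i-1}d_{k+1}Y=s_kd_{k+1}d_iY=0$. Since $d_iY=0$ in these cases, $d_iM'_kY=0$, and $M'_kY\in K^{(k)}$.

**Step 3: they are inverse.** Apply $M'_k$ to $M_kX\to X\to s_kd_kX$. As $M'_ks_k=0$, $M'_kM_kX\simeq M'_kX$, and $M'_kX\simeq X$ because $d_{k+1}X=0$. Apply $M_k$ to $s_kd_{k+1}Y\to Y\to M'_kY$. As $M_ks_k=0$, $M_kM'_kY\simeq M_kY\simeq Y$ because $d_kY=0$. $\square$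

Put $M^{[j]}=M_{j-1}\cdots M_0:\mathcal C_n\to K^{(j)}$, with $M^{[0]}=\mathrm{id}$, and $M=M^{[n]}:\mathcal C_n\to K^{(n)}$. These are equivalences, and $M^{-1}=M'_0\cdots M'_{n-1}$. If all $d_iW=0$, then $M^{\pm1}W\simeq W$ naturally, via the canonical maps.

The next lemma is not used later. It shows that the choice of convention in Definition 3.4 does not matter.

**Lemma 7.2.** The equivalences $M:\mathcal C_n\to K^{(n)}(n)$ satisfy $d_n\circ M\simeq M\circ\Omega^nd_0$ on $\mathcal C_n$, $n\ge1$. Hence $(\mathcal C_\bullet,d_0)$ has right adjoints, resp. is spherical, iff $(K^{(\bullet)}(\bullet),d_n)$ has, resp. is.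

**Proof.** Iterate Lemma 7.1: $d_nM^{[n]}X\simeq\Omega d_{n-1}M^{[n-1]}X\simeq\cdots\simeq\Omega^nd_0X$. Since $d_0X$ is killed by all faces, $d_0X\simeq M(d_0X)$ with $M$ formed on $\mathcal A_{n-1}$. So $d_n$ on $K^{(n)}(n)$ is conjugate, by equivalences on source and target, to $\Omega^nd_0$. If $d_0\dashv\delta$, then $\Omega^nd_0\dashv\delta\Sigma^n$. The counit of the latter is $\Omega^n d_0\delta\Sigma^n\to\mathrm{id}$, the old counit conjugated by $\Sigma^n$, and the unit $\mathrm{id}\to\delta\Sigma^n\Omega^nd_0=\delta d_0$ is unchanged. So twists and cotwists change only by conjugation. $\square$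

## 8. The twist is the shift

In degree $0$ the computation of Section 6 used the quadruple $d_0\dashv s_0\dashv d_1\dashv s_1$. We first isolate what was used.

**Lemma 8.1.** Let $q,p:\mathcal E\to\mathcal C$ and $r,s:\mathcal C\to\mathcal E$ be exact with $q\dashv r\dashv p\dashv s$ and $r,s$ fully faithful. Put $\mathcal B=\ker p$. Then $q|_{\mathcal B}$ has right adjoint $\delta=\mathrm{fib}(r\to spr)$ (unit of $p\dashv s$ at $r$), and its twist is $\simeq qs$.

**Proof.** Since $s$ is fully faithful, $p$ inverts the unit of $p\dashv s$ by (F3). So $p\delta=0$ and $\delta Z\in\mathcal B$. For $Y\in\mathcal B$, $\mathrm{Map}(Y,sprZ)=\mathrm{Map}(pY,prZ)=0$. So composition with $\delta Z\to rZ$ gives natural equivalences $\mathrm{Map}(Y,\delta Z)\simeq\mathrm{Map}(Y,rZ)\simeq\mathrm{Map}(qY,Z)$. This is the adjunction. Its counit is the composite $q\delta\to qr\to\mathrm{id}$, where the last map is the counit of $q\dashv r$, invertible because $r$ is fully faithful. So the cofiber of the counit is $\mathrm{cof}(q\delta\to qr)\simeq qspr$.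 As $r$ is fully faithful, $\mathrm{id}\to pr$ is invertible, and $qspr\simeq qs$. $\square$

In degree $n\ge1$ there is a gap: the right adjoint of $s_0$ is $d_1$, but $d_{n+1}$ is the functor whose kernel we need. We close the gap with mutations. Fix $n\ge0$ and let
$$\mathcal E=\bigcap_{i=1}^n\ker d_i\subset\mathcal A_{n+1}.$$
So on $\mathcal E$ only $d_0$ and $d_{n+1}$ survive. Define four functors.

* $p:=\Sigma^nd_{n+1}:\mathcal E\to\mathcal C_n$. It lands in $\mathcal C_n$, as $d_id_{n+1}Y=d_nd_iY=0$ for $1\le i\le n$.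
* $s:=s_{n+1}\Omega^n:\mathcal C_n\to\mathcal E$. It lands in $\mathcal E$, as $d_is_{n+1}X=s_nd_iX=0$ for $1\le i\le n$ by (R2). By (R5), $p\dashv s$, and $s$ is fully faithful.
* $q:=M^{-1}d_0:\mathcal E\to\mathcal C_n$. Here $d_0$ maps $\mathcal E$ to $K^{(n)}(n)$, as $d_id_0Y=d_0d_{i+1}Y=0$ for $0\le i<n$. The canonical maps $\mathrm{id}\to M'_j$ give a natural map $m_Y:d_0Y\to qY$.
* $r:=M_nM_{n-1}\cdots M_1s_0:\mathcal C_n\to\mathcal A_{n+1}$, with the $M_k$ formed on $\mathcal A_{n+1}$. The canonical maps $M_k\to\mathrm{id}$ give a natural map $\rho:r\to s_0$.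

**Lemma 8.2.** $r$ takes values in $\mathcal E$, $q\dashv r\dashv p$, and $r$ is fully faithful.

For $Z\in\mathcal C_n$ put $V_k=M_k\cdots M_1s_0Z$, $0\le k\le n$, so $V_0=s_0Z$ and $V_n=rZ$. By definition of $M_k$ there are fiber sequences
$$V_k\to V_{k-1}\to s_kd_kV_{k-1},\qquad \Omega s_kd_kV_{k-1}\to V_k\to V_{k-1}.$$
All constructions are functorial in $Z$.

**Step 1: the faces of $V_k$.** We claim that $d_iV_k=0$ for $1\le i\le n+1$, $i\ne k+1$, and $d_{k+1}V_k\simeq\Omega^kZ$ naturally. So each mutation moves the surviving face up by one. For $k=0$: $d_1s_0Z=Z$, and $d_is_0Z=s_0d_{i-1}Z=0$ for $i\ge2$. Let $1\le k\le n$ and assume the claim for $k-1$, so $d_kV_{k-1}\simeq\Omega^{k-1}Z$. We have $d_kV_k=0$. For $1\le i<k$, $d_is_k\Omega^{k-1}Z=s_{k-1}d_i\Omega^{k-1}Z=0$. For $i>k+1$, $d_is_k\Omega^{k-1}Z=s_kd_{i-1}\Omega^{k-1}Z=0$. In both cases $d_iV_{k-1}=0$, so $d_iV_k=0$. Finally $d_{k+1}V_{k-1}=0$, so $d_{k+1}V_k=\mathrm{fib}(0\to d_{k+1}s_k\Omega^{k-1}Z)=\Omega^kZ$. For $k=n$ the claim gives $rZ=V_n\in\mathcal E$.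

**Step 2: $q\dashv r$.** Let $Y\in\mathcal E$. For $1\le k\le n$, $\mathrm{Map}(Y,s_kW)=\mathrm{Map}(d_kY,W)=0$, so $V_k\to V_{k-1}$ induces $\mathrm{Map}(Y,V_k)\simeq\mathrm{Map}(Y,V_{k-1})$. Hence $\rho$ induces
$$\mathrm{Map}(Y,rZ)\simeq\mathrm{Map}(Y,s_0Z)\simeq\mathrm{Map}(d_0Y,Z).$$
Next, for $W\in K^{(j+1)}(n)$ with $0\le j<n$, $\mathrm{Map}(s_jd_{j+1}W,Z)=\mathrm{Map}(d_{j+1}W,d_{j+1}Z)=0$, because $Z\in\mathcal C_n$. So $W\to M'_jW$ induces $\mathrm{Map}(M'_jW,Z)\simeq\mathrm{Map}(W,Z)$. As $M^{-1}=M'_0\cdots M'_{n-1}$, the map $m_Y$ induces $\mathrm{Map}(qY,Z)\simeq\mathrm{Map}(d_0Y,Z)$. Together, $\mathrm{Map}(Y,rZ)\simeq\mathrm{Map}(qY,Z)$, naturally in $Y$ and $Z$.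

**Step 3: $r\dashv p$.** If $n=0$ this is $s_0\dashv d_1$, with $s_0$ fully faithful. Let $n\ge1$ and $Y\in\mathcal E$. We have $\mathrm{Map}(V_0,Y)=\mathrm{Map}(Z,d_1Y)=0$. For $1\le k\le n-1$, $\mathrm{Map}(\Omega s_kd_kV_{k-1},Y)=\mathrm{Map}(\Omega d_kV_{k-1},d_{k+1}Y)=0$, because $k+1\le n$. By the second fiber sequence and induction, $\mathrm{Map}(V_{n-1},Y)=0$. Hence, naturally,
$$\mathrm{Map}(V_n,Y)\simeq\mathrm{Map}(\Omega s_nd_nV_{n-1},Y)\simeq\mathrm{Map}(s_n\Omega^nZ,Y)\simeq\mathrm{Map}(\Omega^nZ,d_{n+1}Y)\simeq\mathrm{Map}(Z,pY).$$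

**Step 4: $r$ is fully faithful for $n\ge1$.** The unit $Z\to prZ$ is the image of $\mathrm{id}_{V_n}$ under Step 3. So it is $\Sigma^n$ of $\Omega^nZ\simeq d_{n+1}s_n\Omega^nZ\to d_{n+1}V_n$. The cofiber of the last map is $d_{n+1}V_{n-1}$, which is $0$ by Step 1. So the unit is invertible. $\square$

**Proposition 8.3.** For $n\ge0$, $d:\mathcal C_{n+1}\to\mathcal C_n$ has right adjoint $\delta=M_{n+1}M_n\cdots M_1s_0$. The equivalence $\mathrm{Map}(Y,\delta Z)\simeq\mathrm{Map}(dY,Z)$ is induced by the canonical map $\kappa:\delta Z\to s_0Z$ and $d_0\dashv s_0$. Moreover $T_n\simeq M^{-1}t_n\Omega^n$; that is, $t_n$ maps $\mathcal C_n$ to $K^{(n)}$ and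
$$t_n|_{\mathcal C_n}\simeq M^{[n]}\,T_n\,\Sigma^n .\tag{1}$$

**Proof.** We have $\ker p=\mathcal C_{n+1}$. For $Y\in\mathcal C_{n+1}$ the object $d_0Y$ is killed by all faces, so $m_Y:d_0Y\to qY$ is an equivalence and $q|_{\mathcal C_{n+1}}\simeq d$. The map $r\to spr=s_{n+1}d_{n+1}r$ is $\eta_{n+1}$ at $r$, so $\mathrm{fib}(r\to spr)=M_{n+1}r$. By Lemmas 8.1 and 8.2, $\delta=M_{n+1}r$ is right adjoint to $d$. The adjunction equivalence is composition with $\delta Z\to rZ$, followed by that of Step 2, which is composition with $\rho$, then $d_0\dashv s_0$, then removal of $m_Y$; and $m_Y$ is the identification of $d$ with $q|_{\mathcal C_{n+1}}$. This is the second assertion. By Lemma 8.1, $T_n\simeq qs=M^{-1}d_0s_{n+1}\Omega^n=M^{-1}t_n\Omega^n$, using $d_0s_{n+1}=t_n$. That $t_n$ maps $\mathcal C_n$ to $K^{(n)}$ is (R3): $d_it_nX=t_{n-1}d_{i+1}X=0$ for $0\le i<n$. $\square$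

By uniqueness of adjoints, this $\delta$ is the right adjoint in Known result 2.

**Example 8.4.** Let the complex be concentrated in a single degree $n\ge1$, with $\mathcal C_n=\mathcal D$. Then $\mathcal A_m=0$ for $m<n$ (this follows from the decomposition (5) in Section 11, since $\mathcal C_k=0$ for $k\le m$). So all faces on $\mathcal A_n$ vanish, $\mathcal A_n=\mathcal C_n=\mathcal D$ and $M^{[n]}\simeq\mathrm{id}$. Also $T_n=\mathrm{id}$ because $\mathcal C_{n+1}=0$. So (1) reads $t_n\simeq\Sigma^n$. In Example 2.2 with $n=1$: for $X=(0,X_1)$, $t_1X=(X_1,0)$. On the other side, $M_0X=\mathrm{fib}(X\to s_0d_0X)$, where $s_0d_0X$ has $X_1$ at both vertices, so $M_0X=(\Omega X_1,0)$. As $T_1=\mathrm{id}$, formula (1) says $t_1X\simeq M_0\Sigma X=(X_1,0)$, as it should.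

## 9. The cotwist is a full round of mutations

The functor $M^{[n]}=M_{n-1}\cdots M_0$ goes from $\mathcal C_n=K^{(0)}$ to $K^{(n)}$. One further mutation $M_n$, which uses the extra degeneracy, closes the circle, and the result is $S_n$.

**Proposition 9.1.** For $n\ge1$, $S_n\simeq M_nM_{n-1}\cdots M_0|_{\mathcal C_n}=M_n\circ M^{[n]}$.

**Step 1: notation and the defining property of the unit.** Let $\Phi=M_n\cdots M_1:\mathcal A_n\to\mathcal A_n$, let $\epsilon:\Phi\to\mathrm{id}$ be the canonical map and $\iota:\mathcal C_n\subset\mathcal A_n$ the inclusion. Since $d_k\iota=0$ for $k\ge1$, $\epsilon\iota$ is an equivalence. By Proposition 8.3 for $n-1$, $\delta=\Phi s_0$ with canonical map $\kappa=\epsilon_{s_0}$. The counit $c$ of $d\dashv\delta$ is $d_0\kappa:d_0\delta\to d_0s_0$ followed by the counit $d_0s_0\simeq\mathrm{id}$ of $d_0\dashv s_0$. Let $u:\iota\to\delta d_0\iota=\Phi s_0d_0\iota$ be the unit of $d\dashv\delta$. The adjunct of $\epsilon_{s_0d_0\iota}\circ u:\iota\to s_0d_0\iota$ under $d_0\dashv s_0$ is $c_{d}\circ d(u)$,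 which is the identity of $d$ by a triangle identity. So
$$\epsilon_{s_0d_0\iota}\circ u=\eta_0\iota .$$

**Step 2: a second arrow with the same property.** Put $u'=\Phi(\eta_0\iota)\circ(\epsilon\iota)^{-1}:\iota\to\Phi s_0d_0\iota$. By naturality of $\epsilon$, $\epsilon_{s_0d_0\iota}\circ\Phi(\eta_0\iota)=\eta_0\iota\circ\epsilon\iota$. Hence $\epsilon_{s_0d_0\iota}\circ u'=\eta_0\iota$ too.

**Step 3: the property determines the arrow.** The map $\epsilon_{s_0d_0\iota}$ is a composite of the maps
$$M_k(M_{k-1}\cdots M_1s_0d_0\iota)\to M_{k-1}\cdots M_1s_0d_0\iota,\qquad 1\le k\le n,$$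
each with fiber of the form $s_kH$ for an exact $H:\mathcal C_n\to\mathcal A_{n-1}$, namely $H=\Omega d_kM_{k-1}\cdots M_1s_0d_0\iota$. By $d_k\dashv s_k$ (for $k=n$ this is the extra degeneracy), $\mathrm{Nat}(\iota,s_kH)\simeq\mathrm{Nat}(d_k\iota,H)=0$. So composition with $\epsilon_{s_0d_0\iota}$ is an equivalence on $\mathrm{Nat}(\iota,-)$, and $u\simeq u'$.

**Step 4: conclusion.** $S_n=\mathrm{fib}(u)\simeq\mathrm{fib}(u')\simeq\mathrm{fib}(\Phi(\eta_0\iota))=\Phi M_0|_{\mathcal C_n}$. $\square$

In Example 2.2: $M_0(0,X_1)=(\Omega X_1,0)$, and $M_1(Y_0,0)=\mathrm{fib}((Y_0,0)\to s_1d_1(Y_0,0))=(0,\Omega Y_0)$. So $M_1M_0(0,X_1)=(0,\Omega^2X_1)$, as found in Example 6.1.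

## 10. One turn around the circle, and $S_nT_n\simeq T_nS_n$

Let $n\ge1$. We follow $t$ through the kernels $K^{(n)},K^{(n-1)},\dots,K^{(0)}=\mathcal C_n$.

**Step 1: $t$ lowers $K^{(j)}$.** By (R3), $t$ maps $K^{(j)}$ to $K^{(j-1)}$ for $1\le j\le n$. If $X\in K^{(j)}$, then $d_itX=t\,d_{i+1}X=0$ for $i<n$, $i\ne j-1$, and $d_ntX=d_0X=0$. These are all faces other than $d_{j-1}$.

**Step 2: $t$ and the mutations.** Taking fibers of the arrows identified in (R6), we get on $\mathcal A_n$
$$tM_j\simeq M_{j-1}t\ (1\le j\le n),\qquad tM_0\simeq M_nt.\tag{2}$$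

**Step 3: $t$ on $K^{(j)}$ in terms of $\mathcal C_n$.** For $1\le j\le n$, (2) gives
$$tM^{[j]}=tM_{j-1}\cdots M_1M_0\simeq M_{j-2}\cdots M_0\,tM_0\simeq M^{[j-1]}M_nt .$$
By (1) and Proposition 9.1, $M_nt|_{\mathcal C_n}\simeq M_nM^{[n]}T_n\Sigma^n\simeq S_nT_n\Sigma^n$. Hence
$$t\circ M^{[j]}\simeq M^{[j-1]}\circ S_nT_n\Sigma^n\quad\text{on }\mathcal C_n,\ 1\le j\le n.\tag{3}$$

**Step 4: the full turn.** By (1), and then (3) for $j=n,n-1,\dots,1$,
$$t^{n+1}|_{\mathcal C_n}\simeq t^nM^{[n]}T_n\Sigma^n\simeq(S_nT_n\Sigma^n)^nT_n\Sigma^n .$$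
Exact functors commute with $\Sigma$, so
$$t_n^{\,n+1}|_{\mathcal C_n}\simeq\Sigma^{n(n+1)}(S_nT_n)^nT_n\qquad(n\ge0).\tag{4}$$
For $n=0$ this is (1). In particular $t_n^{\,n+1}$ preserves $\mathcal C_n$.

As a check, in Example 2.2 translation by $2$ acts trivially on $Q_1$, so $t_1^2=\mathrm{id}$; and (4) gives $\Sigma^2S_1T_1^2\simeq\Sigma^2\Omega^2=\mathrm{id}$.

**Lemma 10.1.** $S_nT_n\simeq T_nS_n$ for $n\ge1$.

**Proof.** Write $d:\mathcal C_{n+1}\to\mathcal C_n$ with right adjoint $\delta$ and counit $c:d\delta\to\mathrm{id}$, and $d':\mathcal C_n\to\mathcal C_{n-1}$ with right adjoint $\delta'$. Then $d'd=0$, so its right adjoint $\delta\delta'$ is $0$. Let $v:S_n\to\mathrm{id}$ be the canonical map; its fiber is $\Omega\delta'd'$. The maps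
$$v_{d\delta}:S_nd\delta\to d\delta,\qquad d\delta v:d\delta S_n\to d\delta$$
are equivalences, as their fibers $\Omega\delta'd'd\delta$ and $d\delta\Omega\delta'd'$ vanish. So
$$S_nT_n=\mathrm{cof}(S_nc)\simeq\mathrm{cof}(a),\ \ a=S_nc\circ v_{d\delta}^{-1},\qquad T_nS_n=\mathrm{cof}(c_{S_n})\simeq\mathrm{cof}(b),\ \ b=c_{S_n}\circ(d\delta v)^{-1},$$
where $a$ and $b$ are both maps $d\delta\to S_n$. Naturality of $v$ along $c$ gives $v\circ S_nc\simeq c\circ v_{d\delta}$, so $va\simeq c$. Naturality of $c$ along $v$ gives $v\circ c_{S_n}\simeq c\circ d\delta v$, so $vb\simeq c$. Since $\mathrm{Nat}(d\delta,\Omega\delta'd')\simeq\mathrm{Nat}(d'd\delta,\Omega d')=0$, composition with $v$ is injective on homotopy classes of maps $d\delta\to S_n$. Hence $a\simeq b$, and their cofibers agree. $\square$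

With (4), this proves the last assertion of Theorem A.

## 11. From normalized chains to all of $\mathcal A_n$: translation by a period

Let $G_n=t_n^{\,n+1}=(\zeta_n)^*$, where $\zeta_n(i)=i+n+1$. By periodicity, $f\zeta_k=\zeta_nf$ for every $f:\langle k\rangle\to\langle n\rangle$, so $f^*G_n=G_kf^*$. Thus $G$ commutes with all $d_i$ and $s_i$, and preserves all subcategories of $\mathcal A_n$ defined by vanishing of faces.

These commutations are compatible with the units and counits of (R5). Take $s_{j-1}\dashv d_j$ with unit $\mathrm{id}\to d_js_{j-1}$. Applying $G$ to the unit, or the unit at $G$, gives two transformations $G\to d_js_{j-1}G$ (after commuting $G$ past $d_js_{j-1}$). They come from $2$-cells with the same source and target in $\mathbb\Xi$, so they agree by (P). Now let $\varphi:s_{j-1}Z\to Y$, with adjunct $d_j\varphi\circ\mathrm{unit}_Z$. Then $G\varphi$ is a map $s_{j-1}GZ\simeq Gs_{j-1}Z\to GY$, and its adjunct is $d_jG\varphi\circ\mathrm{unit}_{GZ}\simeq Gd_j\varphi\circ G(\mathrm{unit}_Z)=G(d_j\varphi\circ\mathrm{unit}_Z)$.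 So under $\mathrm{Map}(s_{j-1}Z,Y)\simeq\mathrm{Map}(Z,d_jY)$ the map induced by $G$ on the left corresponds to the map induced by $G$ on the right. The same argument, with the unit of $d_{j-1}\dashv s_{j-1}$, gives this for $\mathrm{Map}(d_{j-1}X,Z)\simeq\mathrm{Map}(X,s_{j-1}Z)$. We need these statements only on homotopy groups, where $\pi_m\mathrm{Map}(X,Y)=\pi_0\mathrm{Map}(\Sigma^mX,Y)$ reduces them to what was just shown.

**Lemma 11.1.** If $G_n|_{\mathcal C_n}:\mathcal C_n\to\mathcal C_n$ is an equivalence for all $n\le N$, then $G_n:\mathcal A_n\to\mathcal A_n$ is an equivalence for all $n\le N$.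

**Step 1: a filtration of $\mathcal A_n$.** For $0\le j\le n$ let $W_j(n)=\bigcap_{j<i\le n}\ker d_i\subset\mathcal A_n$. So $W_0(n)=\mathcal C_n$ and $W_n(n)=\mathcal A_n$. We show by induction on $n$, then on $j$, that $G$ restricts to an equivalence $W_j(n)\to W_j(n)$. The case $j=0$ is the hypothesis.

Let $1\le j\le n$. The functors $d_{j-1}\dashv s_{j-1}\dashv d_j$ restrict to functors between $W_j(n)$ and $W_{j-1}(n-1)$:

* for $j\le i\le n-1$, $d_id_{j-1}=d_{j-1}d_{i+1}$ and $d_id_j=d_jd_{i+1}$, and these vanish on $W_j(n)$ because $i+1>j$;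
* for $j<i\le n$, $d_is_{j-1}=s_{j-1}d_{i-1}$, and this vanishes on $W_{j-1}(n-1)$ because $i-1>j-1$.

Moreover $\ker(d_j|_{W_j(n)})=W_{j-1}(n)$. Since $d_j$ inverts the counit $s_{j-1}d_j\to\mathrm{id}$, every $X\in W_j(n)$ sits in a cofiber sequence
$$s_{j-1}d_jX\to X\to X',\qquad X'\in W_{j-1}(n),\ d_jX\in W_{j-1}(n-1).\tag{5}$$

**Step 2: $G$ is fully faithful on $W_j(n)$.** For fixed $X$ (resp. $Y$) in $W_j(n)$, the objects $Y$ (resp. $X$) for which $\mathrm{Map}(X,Y)\to\mathrm{Map}(GX,GY)$ is an equivalence are closed under shifts, fibers and cofibers. By (5), applied first to $X$ and then to $Y$, three cases suffice.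

* (a) $X=s_{j-1}Z$ with $Z\in W_{j-1}(n-1)$, $Y\in W_j(n)$ arbitrary. The map is identified with $\mathrm{Map}(Z,d_jY)\to\mathrm{Map}(GZ,Gd_jY)$, an equivalence by induction on $n$.
* (b) $X\in W_{j-1}(n)$, $Y=s_{j-1}Z$ with $Z\in W_{j-1}(n-1)$. The map is identified with $\mathrm{Map}(d_{j-1}X,Z)\to\mathrm{Map}(Gd_{j-1}X,GZ)$, an equivalence by induction on $n$; here $d_{j-1}X\in W_{j-1}(n-1)$ because $W_{j-1}(n)\subset W_j(n)$.
* (c) $X,Y\in W_{j-1}(n)$. This is the induction on $j$.

**Step 3: $G$ is essentially surjective on $W_j(n)$.** As $G$ is exact and fully faithful there, its essential image is closed under shifts, fibers and cofibers. It contains $W_{j-1}(n)$ by induction on $j$. It contains all $s_{j-1}GZ\simeq Gs_{j-1}Z$ with $Z\in W_{j-1}(n-1)$, hence all of $s_{j-1}W_{j-1}(n-1)$ by induction on $n$. By (5) it is all of $W_j(n)$. $\square$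

The argument does not work with $t_n$ in place of $G_n$: for $X\in W_j(n)$ with $j<n$, the face $d_nt_nX=d_0X$ need not vanish, so $t_n$ need not preserve $W_j(n)$, and by (R4) $t_n$ changes the index of the degeneracies.

## 12. Proof of Theorem A

**(i) implies (ii): descent of invertibility.** Let $n\ge1$ and let $t_n$ be an equivalence. By (R4), $s_0t_{n-1}=t_ns_1$, which is fully faithful by (R5). Since $s_0$ is fully faithful, so is $t_{n-1}$. Given $Y\in\mathcal A_{n-1}$, choose $X$ with $t_nX\simeq s_0Y$. By (R3), $t_{n-1}d_1X=d_0t_nX\simeq d_0s_0Y=Y$. So $t_{n-1}$ is an equivalence. Descend from $n=N$.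

**(ii) implies (iii): invertible twists.** Let $n\le N$. We show that $t_n:\mathcal C_n\to K^{(n)}$ is an equivalence. It is fully faithful. If $W\in K^{(n)}$, write $W\simeq t_nX$. For $0\le i<n$, $0=d_iW\simeq t_{n-1}d_{i+1}X$, so $d_{i+1}X=0$; hence $X\in\mathcal C_n$. By (1), $T_n\simeq M^{-1}t_n\Omega^n$ is an equivalence.

**(ii) implies (iii): invertible cotwists.** Let $1\le n\le N$. We show that $t_n:K^{(1)}\to\mathcal C_n$ is an equivalence. It is fully faithful. If $W\in\mathcal C_n$, write $W\simeq t_nX$. For $1\le i<n$, $0=d_iW\simeq t_{n-1}d_{i+1}X$, so $d_2X=\cdots=d_nX=0$; and $0=d_nW\simeq d_0X$. So $X\in K^{(1)}$. By (3) with $j=1$, $S_nT_n\Sigma^n\simeq t_nM_0|_{\mathcal C_n}$. This is an equivalence, because $M_0:\mathcal C_n\to K^{(1)}$ is one by Lemma 7.1. As $T_n$ is an equivalence, so is $S_n$.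

**(iii) implies (ii).** By (4), $G_n|_{\mathcal C_n}$ is an equivalence for $n\le N$. By Lemma 11.1, $t_n^{\,n+1}$ is an equivalence on $\mathcal A_n$ for $n\le N$. So $t_n$ has a left and a right inverse up to equivalence, and is an equivalence.

**(ii) implies (i)** is trivial. The formula for $t_n^{\,n+1}|_{\mathcal C_n}$ and $S_nT_n\simeq T_nS_n$ were proved in Section 10. This completes the proof of Theorem A, and with Section 4 that of Theorem B. $\blacksquare$

## 13. Three two-term complexes: no condition can be dropped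

The complexes below have at most two nonzero terms and have right adjoints, so by Known result 2 they are $\mathrm C(\mathcal A_\bullet)$ for $2$-duplicial $\mathcal A_\bullet$. Let $k$ be a field and $\mathcal D=D^b(k)$ (finite-dimensional total cohomology).

**Example 13.1 (each degree imposes a new condition).** Take $\mathrm{id}:\mathcal D\to\mathcal D$ in degrees $N+1\to N$. Then $T_N=0$, while $T_m=\mathrm{id}$ for $m\ne N$ and $S_m=\mathrm{id}$ for $m\ne N+1$, since all other differentials are zero. By Theorem A, $t_m$ is an equivalence exactly for $m<N$.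

**Example 13.2 (twists alone do not suffice).** Classically, $\mathrm{id}-d\delta$ is invertible iff $\mathrm{id}-\delta d$ is: if $x$ is inverse to $\mathrm{id}-d\delta$, then $\mathrm{id}+\delta xd$ is inverse to $\mathrm{id}-\delta d$, and symmetrically. This has no analogue here. Take $\mathcal C_1=\mathrm{Fun}([1],\mathcal D)$, $\mathcal C_0=\mathcal D^2$ and $d(X_0\to X_1)=(X_0,X_0)$. The right adjoint is $\delta(Z,W)=(Z\oplus W\to0)$, since maps from $X_0\to X_1$ to $V\to0$ are maps $X_0\to V$. The counit is given by the two projections, so $T_0(Z,W)=(\Sigma W,\Sigma Z)$, and $T_m=\mathrm{id}$ for $m\ge1$. All twists are equivalences. The unit is the diagonal on $X_0$ and $X_1\to0$, so $S_1(k\xrightarrow{=}k)=(\Omega k\to k)$. The structure map of this object is null since $\mathrm{Ext}^1_k(k,k)=0$. So the object is $(\Omega k\to0)\oplus(0\to k)$, and $\pi_0$ of its endomorphisms has dimension at least $2$. On the other hand $\pi_0\mathrm{End}(k\xrightarrow{=}k)=k$. So $S_1$ is not an equivalence: $t_0$ is invertible and $t_1$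 is not.

**Example 13.3 (cotwists alone do not suffice).** Take $\mathcal C_1=\mathcal D$, $\mathcal C_0=\mathrm{Fun}([1],\mathcal D)\times\mathcal D$ and $d(X)=((X\xrightarrow{=}X),X)$. Maps from $X\xrightarrow{=}X$ to $Y_0\to Y_1$ are maps $X\to Y_0$, so the right adjoint is $\delta((Y_0\to Y_1),W)=Y_0\oplus W$. Then $S_1=\mathrm{fib}(X\xrightarrow{\mathrm{diag}}X\oplus X)\simeq\Omega$ is an equivalence, and all other cotwists are the identity. Let $P=((0\to k),0)$ and $Q=((k\xrightarrow{=}k),0)$. We have $\delta P=0$, so $T_0P=P$. We have $\delta Q=k$, and the counit $((k\xrightarrow{=}k),k)\to Q$ is the identity on the first component, so $T_0Q=(0,\Sigma k)$. Maps from $0\to k$ to $Y_0\to Y_1$ are maps $k\to Y_1$, so $\mathrm{Map}(P,Q)=k\ne0$. But $\mathrm{Map}(T_0P,T_0Q)=0$, since $P$ and $(0,\Sigma k)$ lie in different factors. So $T_0$ is not fully faithful, and not an equivalence.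

Both 13.2 and 13.3 are enlargements of the spherical complex $X\mapsto(X,X)$ of Example 3.3, by arrows in $\mathcal C_1$ and in $\mathcal C_0$ respectively. So both halves of sphericality are needed in Theorem B, and the list of conditions in Theorem A(iii) cannot be reduced to twists only or to cotwists only.
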